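# Free actions of $(\mathbb Z/2)^r$ on complexes whose mod 2 cohomology is generated in degree one

Throughout, $X$ is a non-empty connected finite CW-complex, $\mathbb F_2=\mathbb Z/2$, and cohomology has $\mathbb F_2$ coefficients unless another ring is shown. We say that $X$ is *generated in degree one* if the ring $H^*(X)$ is generated, as an $\mathbb F_2$-algebra with unit, by $H^1(X)$. Real projective spaces, tori and their products are generated in degree one. The sphere $S^2$ is not, since $H^1(S^2)=0$ while $H^2(S^2)\neq 0$. We write $n=\dim H_1(X)$.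

The question comes from Mahender Singh, "Free 2-rank of symmetry of products of Milnor manifolds", arXiv:1309.7475 (2013): if $(\mathbb Z/2)^r$ acts freely on an $X$ that is generated in degree one, does it follow that $r\le 2n$?

The bound $2n$ is attained. The quaternion group $Q_8\subset S^3$ acts on $S^3$ by left multiplication, and $Q_8/\{\pm1\}\cong(\mathbb Z/2)^2$ acts on $\mathbb{RP}^3=S^3/\{\pm1\}$. If $g[x]=[x]$ then $gx=\pm x$, so $g=\pm1$, and the action is free. Taking products, $(\mathbb Z/2)^{2n}$ acts freely on $(\mathbb{RP}^3)^n$, which has $\dim H_1=n$.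

## 1. Actions that are trivial on $H_1$: the bound $r\le 2n$

Suppose first that $G=(\mathbb Z/2)^r$ acts trivially on $H_1(X)$. We prove that $r\le 2n$. The proof has three ingredients: a statement about one involution, a squaring map, and Chevalley's theorem. They are set up so that they survive in the general case.

A free action of a finite group on a Hausdorff space is a covering action, so $X\to X/C$ is a regular covering for each $C\le G$. The space $X/C$ is compact, connected and locally contractible.

**Lemma 1 (one involution).** Let $X$ be generated in degree one, let $C$ be a group of order 2 acting freely on $X$, and let $p:X\to X/C$ be the quotient map. Then $p^*:H^1(X/C)\to H^1(X)$ is not onto.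

**Proof.** Let $t\in H^1(X/C)=\mathrm{Hom}(\pi_1(X/C),\mathbb F_2)$ be the class of the double covering: it tells whether a loop lifts to a closed loop. The double covering has the exact sequence
$$H^k(X/C)\xrightarrow{\;p^*\;}H^k(X)\xrightarrow{\;\mathrm{tr}\;}H^k(X/C)\xrightarrow{\;\cup t\;}H^{k+1}(X/C).\tag{1}$$
Suppose $p^*$ is onto in degree 1. Since $H^*(X)$ is generated by $H^1(X)$ and $p^*$ is a ring map, $p^*$ is onto in every degree. Then $\mathrm{tr}=0$ in (1), so $\cup t$ is injective in every degree. Starting from $1\ne0$ we get $t^k\neq0$ for all $k$.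

On the other hand $t$ is nilpotent. By compactness $X/C$ is covered by finitely many evenly covered open sets $U_1,\dots,U_m$. Every loop in $U_j$ lifts to a closed loop, so $t$ restricts to $0$ in $H^1(U_j)=\mathrm{Hom}(H_1(U_j),\mathbb F_2)$, and $t$ is the image of some $t_j\in H^1(X/C,U_j)$. The product $t_1\cdots t_m$ lies in $H^m(X/C,U_1\cup\dots\cup U_m)=0$ and maps to $t^m$. So $t^m=0$, a contradiction. $\square$

For $n=0$ the lemma already answers the question: $H^1(X)=0$, so $p^*$ is trivially onto, and no free involution exists. Hence $r=0$.

**The extension attached to the action.** To use Lemma 1 we must know when classes of $H^1(X)$ descend, and this is a question about fundamental groups. Put $V=H_1(X)$, $\Pi=\pi_1(X)$, $\Gamma=\pi_1(X/G)$ and $\Pi_2=\ker(\Pi\to V)$. The subgroup $\Pi_2$ is generated by squares and commutators, so it is characteristic in $\Pi$ and normal in $\Gamma$. With $E=\Gamma/\Pi_2$ we get an extension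
$$1\to V\to E\to G\to 1.\tag{2}$$
Conjugation in $E$ induces on $V$ the natural action of $G$ on $H_1(X)$. For $C\le G$ the preimage of $C$ in $E$ is $\pi_1(X/C)/\Pi_2$.

For $\mathbb{RP}^3$ with $G=Q_8/\{\pm1\}$ we have $\Gamma=Q_8$, $\Pi=\{\pm1\}$, $\Pi_2=1$, and (2) is $1\to\{\pm1\}\to Q_8\to(\mathbb Z/2)^2\to1$.

**Lemma 2.** Let $X$ be generated in degree one, with $G$ acting freely. If $1\neq c\in G$ acts trivially on $V$, then no lift $\tilde c\in E$ of $c$ satisfies $\tilde c^{\,2}=1$.

**Proof.** Put $C=\langle c\rangle$ and suppose $\tilde c^{\,2}=1$. Then $\tilde c$ commutes with $V$, so $\pi_1(X/C)/\Pi_2=V\langle\tilde c\rangle\cong V\times C$. Projection to $V$ is a homomorphism $\pi_1(X/C)\to V$ extending $\Pi\to V$. So every element of $H^1(X)=\mathrm{Hom}(V,\mathbb F_2)$ extends to $\pi_1(X/C)$, that is, $p^*$ is onto in degree 1. This contradicts Lemma 1. $\square$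

**Definition.** A map $q:A\to W$ of finite-dimensional $\mathbb F_2$-spaces is *quadratic* if $q(0)=0$ and $B(x,y)=q(x+y)+q(x)+q(y)$ is bilinear. A subspace $F\subset A$ is *totally singular* if $q|_F=0$.

In a basis $e_1,\dots,e_a$ of $A$, induction on the number of nonzero coordinates gives
$$q\Bigl(\sum_i x_ie_i\Bigr)=\sum_i x_i^2\,q(e_i)+\sum_{i<j}x_ix_j\,B(e_i,e_j),\tag{3}$$
so the coordinates of $q$ are $\dim W$ homogeneous quadratic polynomials in $a$ variables, and the values $q(e_i)$ and $B(e_i,e_j)$ for $i<j$ may be prescribed freely. For example, $q(x,y)=x^2+xy+y^2$ on $\mathbb F_2^2$ takes the value $1$ at all three nonzero vectors, so its only totally singular subspace is $0$.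

We recall **Chevalley's theorem**: polynomials over a finite field in $N$ variables, without constant terms and with sum of degrees less than $N$, have a common zero other than $0$. In particular a quadratic map $q:A\to W$ with $\dim A>2\dim W$ has a nonzero zero.

**Lemma 3 (squaring map).** Let $X$ be generated in degree one, let $G$ act freely, and let $H\le G$ be a subgroup acting trivially on $V$. For $c\in H$ put $q(c)=\tilde c^{\,2}$, where $\tilde c\in E$ lifts $c$. Then $q$ is a well-defined quadratic map $H\to V^G$ with $q(c)\ne0$ for $c\ne1$. Consequently $\operatorname{rk}H\le 2\dim V^G$.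

**Proof.** Since $c^2=1$, the element $\tilde c^{\,2}$ lies in $V$. Let $E_H$ be the preimage of $H$ in $E$; in it $V$ is central, because $H$ acts trivially on $V$. Another lift is $v\tilde c$ with $v\in V$, and $(v\tilde c)^2=v^2\tilde c^{\,2}=\tilde c^{\,2}$. So $q$ is well defined.

*The values are $G$-invariant.* Let $\tilde g\in E$ lift $g\in G$. Since $G$ is abelian, $\tilde g\tilde c\tilde g^{-1}$ is again a lift of $c$. So $q(c)=(\tilde g\tilde c\tilde g^{-1})^2=g\cdot q(c)$.

*The map is quadratic.* We compute $(\tilde c\tilde d)^2=\tilde c^{\,2}\cdot(\tilde c^{-1}\tilde d\tilde c\tilde d^{-1})\cdot\tilde d^{\,2}=\tilde c^{\,2}\,\tilde d^{\,2}\,[\tilde c^{-1},\tilde d]$. Commutators of $E_H$ lie in $V$, which is central in $E_H$, so they depend only on the images in $H$ and are bilinear there (from $[ab,c]=a[b,c]a^{-1}[a,c]$). Hence $q(cd)-q(c)-q(d)$ is bilinear, and $q(1)=0$.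

By Lemma 2, $q(c)\neq0$ for $c\neq1$. By Chevalley's theorem a quadratic map without nonzero zeros from $H$ to $V^G$ has $\operatorname{rk}H\le2\dim V^G$. $\square$

**Proposition 4.** If $G=(\mathbb Z/2)^r$ acts freely on $X$, generated in degree one, and trivially on $H_1(X)$, then $r\le2n$.

**Proof.** Take $H=G$ in Lemma 3; then $V^G=V$ has dimension $n$. $\square$

For $n=1$ the hypothesis holds automatically, since $GL(\mathbb F_2)$ is trivial, so $r\le2$.

## 2. Actions that move $H_1$: the bound $r\le d(n+2-d)$

What changes if $G$ acts nontrivially on $V=H_1(X)$? Consider $X=(\mathbb R/\mathbb Z)^3$ with $c(x,y,z)=(y,x,z+\tfrac12)$. This is a free involution that exchanges two basis vectors of $V=\mathbb F_2^3$. The image of $p^*:H^1(X/C)\to H^1(X)$ consists of $C$-invariant classes, so it cannot be everything, and Lemma 1 says nothing about $c$. The squaring map also loses its meaning. The lift $(x,y,z)\mapsto(y,x,z+\tfrac12)$ of $c$ to $\mathbb R^3$ has square the translation by $(0,0,1)$, while the lift $(x,y,z)\mapsto(y+1,x,z+\tfrac12)$ has square the translation by $(1,1,1)$. These differ in $V$.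

So Section 1 controls only the kernel $H$ of $G\to GL(V)$. But Lemma 3 bounds that kernel by $2\dim V^G$ rather than $2\dim V$, so if $G$ moves $V$ a lot, the kernel must be small. The other part, $G/H$, acts faithfully on $V$, and its rank can be bounded by linear algebra.

**Definition.** Let $R(n)$ be the supremum of all $r$ such that $(\mathbb Z/2)^r$ acts freely (by homeomorphisms) on some connected finite CW-complex $X$ that is generated in degree one and has $\dim H_1(X)=n$.

**Theorem 5 (general bounds).** Let $G=(\mathbb Z/2)^r$ act freely on $X$, generated in degree one, with $n=\dim H_1(X)$ and $d=\dim H_1(X)^G$. Then $r\le d(n+2-d)$. Hence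

* $r\le\lfloor(n+2)^2/4\rfloor$ always;
* $r\le2n$ if $G$ acts trivially on $H_1(X)$, or if $n\le3$.

Moreover $R(n)\ge\max\bigl(2n,\ \lfloor\tfrac12\lfloor(n+2)^2/4\rfloor\rfloor\bigr)$ for all $n$.

We prove the upper bounds now; the lower bound is proved in Section 8.

**Step 1: the kernel.** The purpose is to bound the part of $G$ that acts trivially on $V$. Let $H=\ker(G\to GL(V))$. Lemma 3 gives $\operatorname{rk}H\le2d$.

**Step 2: the faithful part.** The purpose is to show $\operatorname{rk}(G/H)\le d(n-d)$. Put $K=G/H$, an elementary abelian 2-group acting faithfully on $V$ and hence on $V^*$. The largest quotient of $V^*$ with trivial $K$-action, the space of coinvariants, is $(V^G)^*$, of dimension $d$. Let $J$ be the kernel of $V^*\to(V^G)^*$, so $\dim J=n-d$, and choose $\xi_1,\dots,\xi_d\in V^*$ lifting a basis of $(V^G)^*$.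

The $\xi_i$ generate $V^*$ over $\mathbb F_2[K]$. Indeed, let $M'$ be the submodule they generate. The module $V^*/M'$ has zero coinvariants. A nonzero finite $\mathbb F_2[K]$-module has nonzero coinvariants, because its dual has nonzero invariants, $K$ being a 2-group. So $V^*=M'$.

Consider $K\to J^d$, $k\mapsto(k\xi_i-\xi_i)_{i}$, which has values in $J^d$ because $K$ acts trivially on the coinvariants. It is injective: if $k\xi_i=k'\xi_i$ for all $i$, then $k^{-1}k'$ fixes every $\xi_i$. Since $K$ is abelian, it fixes every $l\xi_i$ with $l\in K$, hence all of $V^*$, and by faithfulness $k=k'$. So $|K|\le2^{d(n-d)}$.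

**Step 3: adding up.** We get $r\le2d+d(n-d)=d(n+2-d)$. The two factors are integers with sum $n+2$, so $r\le\lfloor(n+2)^2/4\rfloor$. If $G$ acts trivially on $V$, then $d=n$ and $r\le2n$. If $n=0$, then $d=0$ and $r=0$. If $n\ge1$, then $1\le d\le n$, because a 2-group acting on a nonzero $\mathbb F_2$-space has a nonzero fixed vector. The values of $d(n+2-d)$ for $d=1,\dots,n$ are $2$ for $n=1$; $3,4$ for $n=2$; and $4,6,6$ for $n=3$. All are at most $2n$. This proves the upper bounds of Theorem 5. $\square$

With the examples $(\mathbb{RP}^3)^n$ this gives $R(n)=2n$ for $n\le3$. For $n=4$ and $d=1,2,3,4$ the values are $5,8,9,8$, so the bound becomes $9$, larger than $2n=8$; the arguments of these notes give $8\le R(4)\le9$ and do not decide which value occurs. For $n=5$ and $d=3$ the bound is $12>10$. So from $n=4$ on the upper bound no longer settles the question, and in fact the answer is **no**.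

**Theorem 6 (counterexample).** For every $w\ge1$ there is a closed connected smooth manifold $X$ with $H^*(X)$ generated by $H^1(X)$, $\dim H_1(X)=w+1$, and a free smooth action of $(\mathbb Z/2)^{3w-1}$. So $R(n)\ge3n-4$ for $n\ge2$, and the inequality $r\le2n$ fails for every $n\ge5$.

For $w=4$ this is a manifold with $\dim H_1(X)=5$ and a free action of $(\mathbb Z/2)^{11}$.

A free smooth action of a finite group $G$ on a closed manifold $X$ does fall under the question. The quotient $X/G$ is a closed manifold; triangulate it and lift the triangulation. Then $X$ is a finite CW-complex on which $G$ acts freely and cellularly.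

## 3. Finite groups built from quadratic maps

In Section 1, a free action gave an extension (2) and a quadratic map without nonzero zeros. We now go in the opposite direction: start from a quadratic map, build a finite group $Q$ with an elementary abelian normal subgroup $V$, let $Q$ act freely on a suitable manifold $M$, and take $X=M/V$ with $G=Q/V$. The action of $Q_8$ on $S^3$ is the model, with $V=\{\pm1\}$ and the quadratic map $x^2+xy+y^2$. The new feature is that totally singular subspaces are allowed: $V$ is enlarged to absorb one of them.

**Theorem 7 (realization).** Let $q:A\to W$ be quadratic, $\dim A=a$, $\dim W=w\ge1$, and let $u$ be the maximal dimension of a totally singular subspace. Then there is a closed connected smooth manifold $X$ with $H^*(X)$ generated by $H^1(X)$, $\dim H_1(X)=w+u$, and a free smooth action of $(\mathbb Z/2)^{a-u}$.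

In this theorem $r>2n$ means $a-u>2(w+u)$, that is, $a>2w+3u$. With $u=0$ this is impossible, since Chevalley's theorem gives $a\le2w$. With $u=1$ we need $a>2w+3$, and a quadratic map with $a=3w$ and $u=1$ will do as soon as $w\ge4$. Section 4 produces one. The proof of Theorem 7 begins here and ends in Section 7.

**The group.** Choose a bilinear $\beta:A\times A\to W$ with $\beta(x,x)=q(x)$: in a basis put $\beta(e_i,e_i)=q(e_i)$, $\beta(e_i,e_j)=B(e_i,e_j)$ for $i<j$, and $\beta(e_i,e_j)=0$ for $i>j$. Then $\beta(x,x)=q(x)$ by (3). Let
$$Q=W\times A,\qquad(m,x)(m',x')=(m+m'+\beta(x,x'),\,x+x').$$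
Bilinearity of $\beta$ gives associativity, the unit is $(0,0)$, and the inverse of $(m,x)$ is $(m+\beta(x,x),x)$. The subgroup $W=W\times0$ is central, $Q/W=A$, and
$$(m,x)^2=(q(x),0).\tag{4}$$
We need two facts.

**(i)** *If $K\le Q$ and $K\cap W=1$, then $K$ is elementary abelian of rank at most $u$.* Indeed $K$ embeds in $A$, so it is elementary abelian. For $(m,x)\in K$, (4) gives $(q(x),0)\in K\cap W=1$. So the image of $K$ in $A$ is totally singular.

**(ii)** *Let $U\subset A$ be totally singular of dimension $u$ and let $V\le Q$ be its preimage. Then $V\cong(\mathbb Z/2)^n$ with $n=w+u$, $V$ is normal, and $Q/V\cong(\mathbb Z/2)^{a-u}$.* By (4) every element of $V$ squares to $1$, and $|V|=2^{w+u}$. Since $V\supset W\supset[Q,Q]$, it is normal, and $G:=Q/V\cong A/U$.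

It remains to find $M$ on which $Q$ acts freely, and such that $H^*(M/V)$ is generated in degree one with $\dim H_1(M/V)=n$. First we look at the quadratic map that we want to use.

## 4. The map $x^3+N(z)$

Let $w\ge1$, $q=2^w$, $W=\mathbb F_q$, $A=\mathbb F_q\oplus\mathbb F_{q^2}$, so $a=\dim_{\mathbb F_2}A=3w$. (In this section and the next, $q$ is a number and the quadratic map is called $f$.) Put
$$f(x,z)=x^3+N(z),\qquad N(z)=z^{q+1},\qquad T(z)=z+z^q.$$
$N$ and $T$ are the norm and trace from $\mathbb F_{q^2}$ to $\mathbb F_q$. So $f$ maps $A$ to $W$. It is quadratic over $\mathbb F_2$: the term $x^3=x\cdot x^2$ has polarization $x^2x'+xx'^2$, and $N(z)=z\cdot z^q$ has polarization $zz'^q+z^qz'=T(zz'^q)$, because $(zz'^q)^q=z^qz'$. Thus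
$$B\bigl((x,z),(x',z')\bigr)=x^2x'+xx'^2+T(zz'^q).\tag{5}$$

For $w=1$ we can list everything: on $\mathbb F_2\oplus\mathbb F_4$, where $N(z)=1$ for $z\ne0$, the nonzero zeros of $f$ are the three vectors $(1,z)$ with $z\neq0$. The sum of two of them has first coordinate $0$, so it is not a zero unless it is $0$. Hence $u=1$. The same happens for all $w$.

**Lemma 8.** The maximal dimension of a totally singular subspace of $f$ is $u=1$.

**Proof.** Since $f(1,1)=1+1=0$, $u\ge1$. If $f(0,z)=0$, then $N(z)=0$ and $z=0$; so every nonzero zero $(x,z)$ of $f$ has $x\neq0$.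

Suppose a totally singular subspace of dimension 2 contains distinct nonzero vectors $(x,z)$, $(x',z')$. These vectors and their sum are nonzero zeros of $f$, so $x$, $x'$, $x+x'$ are all nonzero. Put $t=zz'^q\in\mathbb F_{q^2}$. From $N(z)=x^3$ and $N(z'^q)=N(z')=x'^3$ we get $N(t)=x^3x'^3$. From $B=0$ and (5) we get $T(t)=xx'(x+x')$. Now $t$ is a root of
$$(X+t)(X+t^q)=X^2+T(t)X+N(t)=(X+x^2x')(X+xx'^2),$$
since the last product has the same coefficients: $x^2x'+xx'^2=T(t)$ and $x^2x'\cdot xx'^2=N(t)$. So $t\in\{x^2x',xx'^2\}\subset\mathbb F_q$, hence $t^q=t$ and $T(t)=t+t=0$. But $T(t)=xx'(x+x')\neq0$, a contradiction. $\square$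

**Theorem 7 implies Theorem 6.** Apply Theorem 7 to $f$: it gives $X$ with $\dim H_1(X)=w+1$ and a free smooth action of $(\mathbb Z/2)^{3w-1}$. With $n=w+1$ the rank is $3n-4$, which exceeds $2n$ if and only if $n\ge5$. For $w=4$: $n=5$ and $r=11>10$. $\square$

## 5. The first $w$ spheres, and why the next one cannot be linear

We return to a general quadratic map $q:A\to W$ and the group $Q$ of Section 3. To make $Q$ act freely, the first thing to try is a product of unit spheres of unitary representations. For the subgroup $W$ this works.

**The manifold $M_0$.** Let $\chi_1,\dots,\chi_w$ be a basis of $\mathrm{Hom}(W,\{\pm1\})$ and let $\rho_i=\mathrm{Ind}_W^Q\chi_i$, a unitary representation of complex dimension $2^a$. Since $W$ is central, it acts on $\rho_i$ by scalars through $\chi_i$. Put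
$$M_0=\prod_{i=1}^wS(\rho_i).$$
It is a closed connected smooth $Q$-manifold, since each factor is a sphere of dimension $2^{a+1}-1\ge1$. A nontrivial element of $W$ acts as $-1$ on some factor, so every isotropy group of $Q$ on $M_0$ meets $W$ trivially. By (i) *all isotropy groups on $M_0$ are elementary abelian of rank at most $u$.*

We have spent $w$ spheres, and since $\operatorname{rk}V=w+u$ we want to spend only $u$ more. (Section 7 will show the reason: each sphere removes one dimension from the polynomial ring $H^*(BV)$ in $w+u$ variables.) Can the next one be $S(\sigma)$ for a representation $\sigma$?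

**Proposition 9.** Let $f$ be the map of Section 4 with $w\ge2$, let $Q$ be its group and $M_0$ as above. There is no unitary representation $\sigma\neq0$ of $Q$ such that $Q$ acts freely on $M_0\times S(\sigma)$.

**Proof.** Let $v\in A$ be a nonzero zero of $f$. By (4) all elements $g=(m,v)$, $m\in W$, are involutions, and they lie outside $W$. Such a $g$ has fixed points on $M_0$: as $W$ is normal and $\langle g\rangle\cap W=1$, the restriction of $\mathrm{Ind}_W^Q\chi_i$ to $\langle g\rangle$ is a sum of copies of the regular representation, which contains nonzero fixed vectors. If $Q$ acts freely on $M_0\times S(\sigma)$, then $\sigma(g)$ fixes no nonzero vector, so $\sigma(g)=-1$. For $m\in W$,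
$$\sigma(m,0)=\sigma\bigl((m,0)(0,v)\bigr)\,\sigma(0,v)^{-1}=(-1)(-1)^{-1}=1 .$$
So $\sigma$ factors through $A$. It contains a character $v\mapsto(-1)^{\lambda(v)}$ with $\lambda:A\to\mathbb F_2$ linear, and $\lambda(v)=1$ for every nonzero zero $v$ of $f$.

Let $x\in\mathbb F_q$ be nonzero. The norm is onto, so pick $z$ with $N(z)=x^3$. The vectors $(x,\zeta z)$, where $\zeta$ runs over the $q+1$ elements with $N(\zeta)=1$, are zeros of $f$. Since $q+1$ is odd and $\sum_\zeta\zeta=0$ (a sum over a nontrivial group of roots of unity),
$$\sum_\zeta(x,\zeta z)=(x,0),\qquad\text{so}\qquad\lambda(x,0)=\sum_\zeta1=1 .$$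
This holds for every $x\ne0$. As $w\ge2$, there are $x,x'$ with $x$, $x'$, $x+x'$ all nonzero, and then $1=\lambda(x+x',0)=\lambda(x,0)+\lambda(x',0)=0$, a contradiction. $\square$

The obstruction arises because one representation must serve all isotropy groups at once: $\sigma$ has to have no fixed vectors under $\langle(m,v)\rangle$ for all $m$ and $v$ simultaneously, although no point of $M_0$ has more than one of these groups as its isotropy group. So we replace the constant representation by an equivariant *vector bundle* $\zeta$ over $M_0$. Then at a point $x$ only the isotropy group $Q_x$ has to act without fixed vectors on the fiber $\zeta_x$.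

## 6. Lowering the isotropy rank by a sphere bundle

A *$Q$-vector bundle* over a $Q$-manifold $M$ is a vector bundle on whose total space $Q$ acts, covering the action on $M$ and linear on fibers. If it is Hermitian with unitary action, $Q$ acts on its sphere bundle $S(\zeta)$, and a point $v\in S(\zeta_x)$ has isotropy group $Q_v\le Q_x$. A *$Q$-CW-complex* is built from cells $Q/K\times D^i$, attached by $Q$-maps on $Q/K\times\partial D^i$. For example, $\mathbb Z/2$ acting on $S^1$ by a reflection has two cells $Q/Q\times D^0$, the fixed points, and one cell $Q\times D^1$, the two arcs. By Illman's theorem a closed smooth $Q$-manifold has the structure of a finite $Q$-CW-complex.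

**Lemma 10 (rank reduction).** Let $Q$ be a finite group and $M$ a closed smooth $Q$-manifold all of whose isotropy groups are elementary abelian 2-groups of rank $\le k$, where $k\ge1$. Then there is a smooth complex Hermitian $Q$-vector bundle $\zeta$ of constant positive rank over $M$ such that all isotropy groups of $S(\zeta)$ are elementary abelian of rank $\le k-1$.

The plan is as follows. At a point with isotropy group $E$ of rank $k$ there is an obvious fiber without $E$-fixed vectors: the complement of $L^E$ in a free module $L$. At the other points nothing is required. So we have to extend the subspaces $L^{Q_x}\subset L$, given over the points with isotropy of rank $k$, to an equivariant subbundle over all of $M$. Extending maps into a Grassmannian meets obstructions at once, because a Grassmannian of proper nonzero subspaces has $\pi_2=\mathbb Z$. The space of *framed* subspaces, a Stiefel manifold, is highly connected. The price is that the bundle of subspaces $L^{Q_x}$ must be trivialized, equivariantly, where it is given; we arrange this by taking many copies of $L$.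

**Step 1: notation and connectivity.** We set up the spaces of frames. If no isotropy group has rank $k$, take $\zeta=M\times\mathbb C$ with trivial action on $\mathbb C$; then $S(\zeta)=M\times S^1$ has the same isotropy groups as $M$. Otherwise $2^k$ divides $|Q|$, and $m:=|Q|/2^k$ is an integer. For $t\ge1$ let $L_t=\mathbb C[Q]^t$, and let $St_t$ be the space of isometric embeddings $\mathbb C^{tm}\to L_t$, with $Q$ acting by post-composition. Let $K\le Q$ be elementary abelian of rank $j\le k$. An embedding is fixed by $K$ exactly when its image lies in $L_t^K$, so $St_t^K$ is the space of isometric embeddings $\mathbb C^{tm}\to L_t^K$. Here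
$$\dim L_t^K=t|Q|/2^j=tm\,2^{k-j}.$$
The Stiefel manifold of $p$-frames in $\mathbb C^N$ is $2(N-p)$-connected. So $St_t^K$ is $2tm(2^{k-j}-1)$-connected, in particular $2tm$-connected, if $j<k$. If $j=k$, it is the space of unitary isomorphisms $\mathbb C^{tm}\to L_t^K$.

**Step 2: a $Q$-map on the part of top rank.** The purpose is to find $t$ and a $Q$-map $M^{(k)}\to St_t$, where $M^{(k)}=\bigcup_{\operatorname{rk}E=k}M^E$. Fix a finite $Q$-CW structure on $M$, of dimension $D$. The set $M^{(k)}$ is a $Q$-subcomplex. A point of $M^E$ with $\operatorname{rk}E=k$ has an isotropy group that contains $E$ and is elementary abelian of rank $\le k$, so it equals $E$. Hence the sets $M^E$ are pairwise disjoint, and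
$$M^{(k)}=\bigsqcup_i\,Q\times_{N_Q(E_i)}M^{E_i},$$
where the $E_i$ represent the conjugacy classes with $M^{E_i}\neq\emptyset$. The group $N_i=N_Q(E_i)/E_i$ acts freely on $M^{E_i}$. Put $B_i=M^{E_i}/N_i$, a finite complex of dimension $\le D$.

A $Q$-map $M^{(k)}\to St_t$ is the same as a family of $N_Q(E_i)$-maps $M^{E_i}\to St_t$. These take values in $St_t^{E_i}$, so they are $N_i$-maps from $M^{E_i}$ to the space of unitary isomorphisms $\mathbb C^{tm}\to L_t^{E_i}$. Such a map is an $N_i$-equivariant unitary trivialization of $M^{E_i}\times L_t^{E_i}$, that is, a unitary trivialization over $B_i$ of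
$$\theta_i^{\oplus t},\qquad\theta_i=M^{E_i}\times_{N_i}L_1^{E_i},$$
where $\theta_i$ has rank $m$.

The class $[\theta_i]-m\in K^0(B_i)$ pulls back to $0$ under the finite covering $M^{E_i}\to B_i$, since $\theta_i$ pulls back to a product bundle. For finite complexes $K^0(-)\otimes\mathbb Q\cong H^{ev}(-;\mathbb Q)$ naturally, by the Chern character. Moreover rational cohomology of $B_i$ injects into that of $M^{E_i}$, because pullback followed by transfer is multiplication by the degree $|N_i|$. So $[\theta_i]-m$ is a torsion class, and some multiple $\theta_i^{\oplus t_i}$ is stably trivial. Choose $t$ divisible by all $t_i$ and with $2tm\ge D$. Then $\theta_i^{\oplus t}$ is stably trivial of rank $tm$ over a complex of dimension $\le 2tm$. A stably trivial complex bundle of rank $\rho$ over a complex of dimension $\le2\rho$ is trivial, because the fiber $U/U(\rho)$ of $BU(\rho)\to BU$ is $2\rho$-connected. So $\theta_i^{\oplus t}$ is trivial, and the Gram–Schmidt process makes a trivialization unitary.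

**Step 3: extension to $M$.** We extend over the remaining cells $Q/K\times D^i$, where $\operatorname{rk}K<k$ and $i\le D$. A $Q$-map $Q/K\times\partial D^i\to St_t$ is a map $S^{i-1}\to St_t^K$. The target is $2tm$-connected and $i-1<D\le2tm$, so the map extends over $D^i$ (for $i=0$ we only need $St_t^K\ne\emptyset$). Cell by cell we obtain a $Q$-map $F:M\to St_t$.

**Step 4: smoothing.** We make $F$ smooth. View it as a map into the vector space $\mathrm{Hom}(\mathbb C^{tm},L_t)$. Approximate it by a smooth map $F'$ and put
$$F''(x)=\frac1{|Q|}\sum_{g\in Q}g^{-1}F'(gx).$$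
This is smooth. It is equivariant, since $F''(hx)=h\cdot\frac1{|Q|}\sum_g(gh)^{-1}F'(ghx)=hF''(x)$. It is close to $F$, since $g^{-1}F'(gx)-F(x)=g^{-1}\bigl(F'(gx)-F(gx)\bigr)$ and $Q$ acts isometrically. As $F(x)$ is isometric, $F''(x)$ is injective when the approximation has error less than $1$ in operator norm. Finally $F''(F''^*F'')^{-1/2}$ is smooth and has isometric values, and it is equivariant because $(gF'')^*(gF'')=F''^*F''$. So we may assume that $F:M\to St_t$ is a smooth $Q$-map.

**Step 5: the bundle.** We define $\zeta$ and check isotropy. Put $\zeta_x=(\operatorname{im}F(x))^\perp\subset L_t$. Since $F(gx)=gF(x)$, this is a smooth $Q$-subbundle of $M\times L_t$, of rank $t|Q|-tm=tm(2^k-1)>0$. Suppose $Q_x=E$ has rank $k$. By equivariance $F(x)\in St_t^E$, so $\operatorname{im}F(x)\subset L_t^E$, and both have dimension $tm$; hence $\operatorname{im}F(x)=L_t^E$. So $\zeta_x$ has no nonzero $E$-fixed vector, and every point of $S(\zeta_x)$ has as isotropy group a proper subgroup of $E$. If $\operatorname{rk}Q_x<k$, then isotropy groups of points of $S(\zeta_x)$ are subgroups of $Q_x$ and have rank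 $\le k-1$. This proves Lemma 10. $\square$

**The manifold $X$.** Apply Lemma 10 with $k=u,u-1,\dots,1$, starting with $M_0$ (if $u=0$, nothing is done). We get $Q$-manifolds
$$M_j=S(\zeta_j)\to M_{j-1},\qquad j=1,\dots,u,$$
on which $Q$ has elementary abelian isotropy of rank $\le u-j$. They are closed and smooth. They are also connected, since the fibers are spheres of positive dimension over a connected base. So $Q$ acts freely on $M_u$. Put
$$X=M_u/V .$$
This is a closed connected smooth manifold, and $G=Q/V\cong(\mathbb Z/2)^{a-u}$ acts on it freely and smoothly. To prove Theorem 7 it remains to compute $H^*(X)$.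

## 7. The cohomology of $M_u/V$ as a quotient by a regular sequence

For a $V$-space $N$ write $H_V^*(N)=H^*(EV\times_VN)$. It is a module over $S=H^*(BV)$, a polynomial ring on $n=w+u$ generators of degree 1. If $V$ acts freely on the manifold $N$, then $EV\times_VN\to N/V$ has contractible fibers and $H_V^*(N)=H^*(N/V)$.

The small example to keep in mind is $V=\mathbb Z/2$ acting by $-1$ on $S^{2R-1}\subset\mathbb C^R$. Here $S=\mathbb F_2[x]$. The mod 2 Euler class of the bundle $EV\times_V\mathbb C^R$ over $BV$ is $x^{2R}$, a nonzerodivisor, and the Gysin sequence gives $H_V^*(S^{2R-1})=\mathbb F_2[x]/(x^{2R})=H^*(\mathbb{RP}^{2R-1})$. We want the same at each of the $n$ sphere bundles. The Euler classes of the bundles $\zeta_j$ are out of reach of direct computation, but the ranks of the isotropy groups will force them to be nonzerodivisors.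

We recall three facts from commutative algebra. The dimension of a finitely generated $S$-module $P$ is the Krull dimension of $S/\mathrm{Ann}(P)$; the modules of dimension $\le e$ are closed under submodules, quotients and extensions. In a finitely generated module over a noetherian ring, the zero divisors are the elements of the union of the associated primes. Macaulay's unmixedness theorem: if $\tilde e_1,\dots,\tilde e_s\in S$ is a homogeneous regular sequence of positive degrees, then $S/(\tilde e_1,\dots,\tilde e_s)$ is Cohen–Macaulay and $\dim S/\mathfrak p=n-s$ for all its associated primes $\mathfrak p$.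

Arrange all spheres in one tower:
$$N_0=pt,\qquad N_i=\prod_{l\le i}S(\rho_l)\ \ (i\le w),\qquad N_{w+j}=M_j\ \ (j\le u).$$
Each $N_i\to N_{i-1}$ is the sphere bundle of a complex $V$-bundle of rank $R_i\ge1$: the product bundle with fiber $\rho_i$ for $i\le w$, and $\zeta_j$ for $i=w+j$.

**Step 1: isotropy ranks.** *All isotropy groups $K\le V$ on $N_i$ have rank $\le n-i$.* For $i=w+j$ the rank is at most $u-j=n-i$, by Section 6. For $i\le w$, an element of $K\cap W$ acts on each $S(\rho_l)$, $l\le i$, by the scalar $\chi_l$ and fixes a point, so $K\cap W\subset\bigcap_{l\le i}\ker\chi_l$, which has rank $w-i$. The group $K/(K\cap W)$ embeds in $V/W$, of rank $u$. Together, $\operatorname{rk}K\le w-i+u=n-i$.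

**Step 2: dimension.** *$H_V^*(N_i)$ is a finitely generated $S$-module of dimension $\le n-i$.* This turns Step 1 into algebra. Choose a finite $V$-CW structure on $N_i$ and add one cell at a time. If $Y'$ arises from $Y$ by attaching $V/K\times D^j$, then
$$H_V^*(Y',Y)\cong H_V^*\bigl(V/K\times(D^j,\partial D^j)\bigr)\cong H^{*-j}(BK),$$
because $EV\times_V(V/K)\simeq BK$. The restriction $S\to H^*(BK)$ is onto, since $K$ is a direct factor of $V$. So $H_V^*(Y',Y)$ is, up to a shift, a cyclic $S$-module, and its dimension is that of the polynomial ring $H^*(BK)$, namely $\operatorname{rk}K\le n-i$. In the exact sequence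
$$H_V^*(Y',Y)\to H_V^*(Y')\to H_V^*(Y)$$
the middle term is an extension of a submodule of $H_V^*(Y)$ by a quotient of $H_V^*(Y',Y)$. By induction it is finitely generated of dimension $\le n-i$.

**Step 3: the regular sequence.** *We claim that $H_V^*(N_i)=S/(\tilde e_1,\dots,\tilde e_i)$ for a homogeneous regular sequence with $\deg\tilde e_l=2R_l$.* For $i=0$ this is the definition of $S$. Suppose it holds for $i-1$ and put $T=H_V^*(N_{i-1})=S/(\tilde e_1,\dots,\tilde e_{i-1})$. By the unmixedness theorem all associated primes $\mathfrak p$ of $T$ have $\dim S/\mathfrak p=n-i+1$. Let $e_i\in T^{2R_i}$ be the mod 2 Euler class of the complex bundle over $EV\times_VN_{i-1}$ whose sphere bundle is $EV\times_VN_i$. The Gysin sequence is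
$$\cdots\to T^{*-2R_i}\xrightarrow{\;e_i\;}T^*\to H_V^*(N_i)\to T^{*-2R_i+1}\xrightarrow{\;e_i\;}T^{*+1}\to\cdots\tag{6}$$
It embeds $T/e_iT$ into $H_V^*(N_i)$, so $\dim T/e_iT\le n-i$ by Step 2. Suppose $e_i$ were a zero divisor. Then it would lie in an associated prime $\mathfrak p$ of $T$, and $T/e_iT$ would surject onto $T/\mathfrak p$, of dimension $n-i+1$; a contradiction. So $e_i$ is a nonzerodivisor on $T$. Now the maps $e_i$ in (6) are injective, and (6) gives $H_V^*(N_i)=T/e_iT$. Lifting $e_i$ to a homogeneous $\tilde e_i\in S$ proves the claim.

**Step 4: conclusion.** $N_n=M_u$ and $V$ acts freely on it, so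
$$H^*(X)=H_V^*(M_u)=S/(\tilde e_1,\dots,\tilde e_n).$$
This ring is generated by classes of degree 1. All $\deg\tilde e_i=2R_i\ge2$, so $H^1(X)=S^1$ and $\dim H_1(X)=\dim H^1(X)=n=w+u$. This proves Theorem 7, and with Lemma 8 it proves Theorem 6. $\square$

So the answer to the question is no: $(\mathbb Z/2)^{11}$ acts freely on a closed manifold $X$ that is generated in degree one and has $\dim H_1(X)=5$; and the inequality fails for every value $\dim H_1\ge5$.

## 8. Random quadratic maps and quadratic growth of $R(n)$

It remains to prove the lower bound in Theorem 5, namely $R(n)\ge2n$ and $R(n)\ge\lfloor\frac12\lfloor(n+2)^2/4\rfloor\rfloor$. With the upper bound it gives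
$$\Bigl\lfloor\tfrac12\Bigl\lfloor\tfrac{(n+2)^2}4\Bigr\rfloor\Bigr\rfloor\le R(n)\le\Bigl\lfloor\tfrac{(n+2)^2}4\Bigr\rfloor ,$$
so $R(n)$ grows quadratically, it is determined up to a factor of about 2, and no linear bound in place of $2n$ can hold.

**Step 1: easy inequalities.** We reduce to $n\ge4$. The action of $(\mathbb Z/2)^{2n}$ on $(\mathbb{RP}^3)^n$ gives $R(n)\ge2n$. Replacing $X$ by $X\times\mathbb{RP}^3$, with trivial action on the second factor, keeps the action free and $X$ generated in degree one, by the Künneth formula. So
$$R(n+1)\ge R(n).\tag{7}$$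
For $n\le3$ the numbers $\lfloor\frac12\lfloor(n+2)^2/4\rfloor\rfloor$ are $0,1,2,3$, all at most $2n$. So let $n\ge4$.

**Step 2: parameters.** We choose the sizes to which Theorem 7 will be applied. Put
$$u=\lfloor n/2\rfloor-1\ge1,\qquad w=n-u=\lceil n/2\rceil+1,\qquad k=u+1\ge2,\qquad a=u+\Bigl\lfloor\frac{w(u+2)}2\Bigr\rfloor .$$
Then $w(u+2)=(\lceil n/2\rceil+1)(\lfloor n/2\rfloor+1)=\lfloor(n+2)^2/4\rfloor$. We look for a quadratic map $\mathbb F_2^a\to\mathbb F_2^w$ without totally singular subspaces of dimension $k$.

**Step 3: expected number of totally singular $k$-subspaces.** We show that it is less than 1 for a random map. Choose $w$ quadratic forms on $\mathbb F_2^a$ independently and uniformly at random; together they are a quadratic map to $\mathbb F_2^w$. For a fixed $k$-dimensional subspace $F$, the restriction of quadratic forms from $\mathbb F_2^a$ to $F$ is linear and onto (by (3), in a basis extending one of $F$), and the forms on $F$ make up a space of dimension $k(k+1)/2$. So all $w$ forms vanish on $F$ with probability $2^{-wk(k+1)/2}$. The number of such $F$ is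
$$\prod_{i=0}^{k-1}\frac{2^a-2^i}{2^k-2^i}\le2^{k(a-k)}\prod_{i=1}^k(1-2^{-i})^{-1}<4\cdot2^{k(a-k)},$$
because $\prod_{i=1}^k(1-2^{-i})\ge\frac12\bigl(1-\sum_{i=2}^k2^{-i}\bigr)>\frac12\cdot\frac12=\frac14$. Since $u+2=k+1$, we have $a-k=\lfloor w(k+1)/2\rfloor-1$, and
$$k(a-k)+2\le k\Bigl(\frac{w(k+1)}2-1\Bigr)+2=\frac{wk(k+1)}2-k+2\le\frac{wk(k+1)}2,$$
using $k\ge2$. So the expected number of totally singular $k$-subspaces is less than $2^{k(a-k)+2}\cdot2^{-wk(k+1)/2}\le1$.

**Step 4: conclusion.** Hence some quadratic map $\mathbb F_2^a\to\mathbb F_2^w$ has no totally singular subspace of dimension $k=u+1$; its maximal totally singular dimension is some $u_0\le u$. Theorem 7 gives $R(w+u_0)\ge a-u_0\ge a-u=\lfloor w(u+2)/2\rfloor$. Since $w+u_0\le w+u=n$, monotonicity (7) yields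
$$R(n)\ge\Bigl\lfloor\frac{w(u+2)}2\Bigr\rfloor=\Bigl\lfloor\tfrac12\Bigl\lfloor\tfrac{(n+2)^2}4\Bigr\rfloor\Bigr\rfloor .$$
This completes the proof of Theorem 5. $\square$
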